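# Seven linear forms on $\mathbb R^3$ and a multilinear oscillatory integral without power decay

## 1. Three linear forms: decay by Cauchy–Schwarz

Write points of $\mathbb R^3$ as $x=(x_0,x_1,x_2)$ and think of $x$ as the polynomial $p_x(t)=x_0+x_1t+x_2t^2$. For a real number $\theta$, evaluation at $\theta$ is a linear form in $x$:
$$p_x(\theta)=x_0+\theta x_1+\theta^2x_2 .$$
Take several distinct numbers $\theta_j$, put $\varphi_j(x)=p_x(\theta_j)$, and let $\psi(x)=x_1^2$. For bounded continuous $f_j:\mathbb R\to\mathbb C$ and a ball $B$ we look at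
$$\int_B e^{i\lambda\psi(x)}\prod_j f_j(\varphi_j(x))\,dx$$
for large $|\lambda|$. Nothing is known about the $f_j$ except a bound on their size, so they may oscillate themselves and try to cancel the factor $e^{i\lambda\psi}$. Can they succeed? With three forms they cannot.

**Proposition 1.** Let $\theta_1,\theta_2,\theta_3$ be distinct and positive, and let $B\subset\mathbb R^3$ be a closed ball. There is $C<\infty$ such that for all real $\lambda\ne0$ and all continuous $f_j:\mathbb R\to\mathbb C$,
$$\Big|\int_B e^{i\lambda x_1^2}\prod_{j=1}^3f_j(\varphi_j(x))\,dx\Big|\le C|\lambda|^{-1/4}\prod_{j=1}^3\|f_j\|_{L^\infty}.$$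

*Proof.* We may assume $|f_j|\le1$ for all $j$: if some norm is infinite, replace $f_j$ by a bounded continuous function agreeing with it on the compact set $\varphi_j(B)$, and then divide by the norms (if one norm is $0$, the claim is trivial).

**Step 1: use the forms as coordinates.** Lagrange interpolation at $\theta_1,\theta_2,\theta_3$ says $p_x(t)=\sum_j\varphi_j(x)\ell_j(t)$, where $\ell_j(t)=\prod_{i\ne j}\frac{t-\theta_i}{\theta_j-\theta_i}$. Comparing coefficients of $t$ gives
$$x_1=\sum_{j=1}^3c_j\varphi_j(x),\qquad c_1=-\frac{\theta_2+\theta_3}{(\theta_1-\theta_2)(\theta_1-\theta_3)},$$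
and similarly for $c_2,c_3$. Since the $\theta_j$ are positive, no $c_j$ vanishes. With $y_j=\varphi_j(x)$, which is an invertible linear change of variables by Vandermonde, $\psi=(c_1y_1+c_2y_2+c_3y_3)^2$. The ball becomes a compact convex set $K\subset[-R,R]^3$, and the Jacobian is a constant.

**Step 2: isolate a mixed term.** Fix $y_3$. In $\psi$, every term except $2c_1c_2y_1y_2$ depends on only one of $y_1,y_2$, so its exponential can be put into $f_1$ or $f_2$. With $c=2c_1c_2\neq0$ it remains to bound
$$I=\iint \mathbf 1_K(y_1,y_2,y_3)\,e^{i\lambda cy_1y_2}F_1(y_1)F_2(y_2)\,dy_1dy_2,\qquad |F_1|,|F_2|\le1 .$$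

**Step 3: remove $F_1$ by Cauchy–Schwarz.** We have
$$|I|^2\le2R\iint F_2(y_2)\overline{F_2(y_2')}\Big[\int\mathbf 1_K(y_1,y_2,y_3)\mathbf 1_K(y_1,y_2',y_3)e^{i\lambda cy_1(y_2-y_2')}dy_1\Big]dy_2\,dy_2' .$$
Because $K$ is convex, the domain of the integral in $y_1$ is an interval, of length at most $2R$. So the bracket is at most $\min\big(2R,\frac{2}{|\lambda c||y_2-y_2'|}\big)$, and $\min(a,b)\le\sqrt{ab}$ gives
$$|I|^2\le2R\Big(\frac{4R}{|\lambda c|}\Big)^{1/2}\iint_{[-R,R]^2}|y_2-y_2'|^{-1/2}\,dy_2\,dy_2'=C'|\lambda|^{-1/2}.$$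
Hence $|I|\le C''|\lambda|^{-1/4}$ uniformly in $y_3$. Integrating over $y_3\in[-R,R]$ finishes the proof. $\square$

What changes if there are more than three forms?

## 2. Many forms: Christ's conjecture, and where Cauchy–Schwarz stops

One obstruction is plain. If $\psi=\sum_jh_j\circ\varphi_j$ with real $h_j$, the choice $f_j=e^{-i\lambda h_j}$ makes the integrand identically $1$, and there is no decay. In the plane with the forms $x$, $y$, $x+y$, the phase $xy=\frac12\big((x+y)^2-x^2-y^2\big)$ is degenerate in this way. The phase $x^2y$ is not: the operator $\partial_x\partial_y(\partial_x-\partial_y)$ annihilates every smooth $h_1(x)+h_2(y)+h_3(x+y)$, but sends $x^2y$ to $2$. The following conjecture says that this is the only obstruction. It comes from Michael Christ, "On Trilinear Oscillatory Integral Inequalities and Related Topics", arXiv:2007.12753 (2020).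

**Setting.** Let $J$ be a nonempty finite index set, $D\ge2$, $d_j\ge1$ for $j\in J$, and let $B\subset\mathbb R^D$ be a closed ball of finite radius. Let $\varphi_j:B\to\mathbb R^{d_j}$ be nonconstant and real analytic in an open neighborhood of $B$, and let $\psi:B\to\mathbb R$ be real analytic in an open neighborhood of $B$. Suppose that $\psi$ cannot be expressed as $\psi=\sum_{j\in J}h_j\circ\varphi_j$ in any nonempty open subset $U$ of $B$, where each $h_j$ is real valued and real analytic on some open neighborhood of $\varphi_j(U)$ in $\mathbb R^{d_j}$.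

**Conjecture.** Then there exist $\delta>0$ and $C<\infty$ such that for all $\lambda\in\mathbb R\setminus\{0\}$ and all continuous $f_j:\mathbb R^{d_j}\to\mathbb C$,
$$\Big|\int_Be^{i\lambda\psi(x)}\prod_{j\in J}f_j(\varphi_j(x))\,dx\Big|\le C|\lambda|^{-\delta}\prod_{j\in J}\|f_j\|_{L^\infty}. \tag{1}$$

It is known to hold when $D=2$, all $d_j=1$, all $\varphi_j$ are linear and $\psi$ is a polynomial.

Let us try the method of Section 1 on our family with $m\ge4$ forms. Write $x=se+v$ with $\varphi_1(e)=1$, $s=\varphi_1(x)$ and $v\in\ker\varphi_1$. Applying Cauchy–Schwarz in $s$ removes $f_1$, and the square of the integral is at most a constant times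
$$\int_{\ker\varphi_1}\Big|\int_{B\cap(B-h)}e^{i\lambda(2h_1x_1+h_1^2)}\prod_{j=2}^mF_{j,h}(\varphi_j(x))\,dx\Big|\,dh,\qquad F_{j,h}(t)=f_j(t+\varphi_j(h))\overline{f_j(t)},$$
because $\psi(x+h)-\psi(x)=2h_1x_1+h_1^2$. For fixed $h$ the phase is now linear in $x$. When $m=3$, the two remaining forms $\varphi_2,\varphi_3$ do not span $x_1$ (since $c_1\ne0$), and the phase oscillates along $\ker\varphi_2\cap\ker\varphi_3$. When $m\ge4$, at least three forms remain, they span all linear forms, and $e^{2i\lambda h_1x_1}$ is itself a product of functions of $\varphi_2,\varphi_3,\varphi_4$. If all we remember about $F_{j,h}$ is that it is bounded by $1$, no decay can be extracted. A second differencing gives the phase $2\lambda h_1h_1'$, which does not depend on $x$ at all. This is the point where the method stops. With seven forms no other method can help, because the inequality is false.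

## 3. The seven-form family and the three theorems

For distinct nonzero reals $\theta_1,\dots,\theta_7$ put
$$\varphi_j(x)=x_0+\theta_jx_1+\theta_j^2x_2\quad(1\le j\le7),\qquad\psi(x)=x_1^2\qquad(x\in\mathbb R^3). \tag{2}$$

**The hypothesis of the conjecture holds.** Let $\Box=\partial_1^2-\partial_0\partial_2$. For every $C^2$ function $h$,
$$\Box(h\circ\varphi_j)=(\theta_j^2-1\cdot\theta_j^2)\,h''\circ\varphi_j=0,\qquad\text{while}\qquad\Box\psi=2. \tag{3}$$
So $\psi$ is not of the form $\sum_jh_j\circ\varphi_j$ on any nonempty open set, even with $h_j\in C^2$. All hypotheses of the conjecture hold for (2) on any ball of positive radius, for any distinct nonzero $\theta_j$.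

**Theorem A.** There are explicit distinct $\theta_j\in(j,j+\frac12]$, $1\le j\le7$, constructed in Section 8, such that for the data (2) with $B$ the closed unit ball of $\mathbb R^3$ there are no $\delta>0$ and $C<\infty$ for which (1) holds. In particular the conjecture is false.

**Theorem B.** For Lebesgue-almost every $\theta\in\mathbb R^7$ the following holds for the data (2) and every closed ball $B\subset\mathbb R^3$ of positive radius: for each $\delta>0$ there is $c>0$ such that for every real $\lambda$ with $|\lambda|\ge1$,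
$$\sup\Big\{\Big|\int_Be^{i\lambda\psi}\prod_{j=1}^7f_j(\varphi_j(x))\,dx\Big|:\ f_j\in C(\mathbb R,\mathbb C),\ \|f_j\|_\infty\le1\Big\}\ge c|\lambda|^{-\delta}.$$

**Theorem C.** The conjecture fails for every $D\ge3$, every $|J|\ge7$ and every choice of dimensions $d_j\ge1$, with linear $\varphi_j$ and $\psi=x_1^2$.

Nothing is claimed here about $D=2$ or about $|J|\le6$.

## 4. Decay forces small sublevel sets

We look for functions $h_j$ such that $\psi-\sum_jh_j\circ\varphi_j$, which cannot vanish on an open set if the $h_j$ are $C^2$, is at least very small on a set that is not too small. The next lemma says how large a set suffices.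

**Lemma 2.** Suppose the conclusion of the conjecture holds for some data $(B,\varphi_j,\psi)$. Then there are $\delta\in(0,\frac12]$ and $C<\infty$ such that for all $\varepsilon\in(0,1]$ and all continuous $h_j:\mathbb R^{d_j}\to\mathbb R$,
$$\Big|\Big\{x\in B:\ \Big|\psi(x)-\sum_jh_j(\varphi_j(x))\Big|\le\varepsilon\Big\}\Big|\le8C\varepsilon^\delta. \tag{4}$$

*Proof.*

**Step 1: arrange $\delta\le\frac12$.** If (1) holds with some $\delta>\frac12$, it holds with $\frac12$ in its place after replacing $C$ by $\max(C,|B|)$. For $|\lambda|\ge1$ this is clear, and for $|\lambda|<1$ the integral is at most $|B|\prod\|f_j\|_\infty\le|B||\lambda|^{-1/2}\prod\|f_j\|_\infty$.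

**Step 2: replace the indicator of $[-1,1]$ by a positive function with an explicit Fourier representation.** Let
$$F(u)=\int_{-1}^1(1-|\tau|)e^{i\tau u}\,d\tau=\frac{2(1-\cos u)}{u^2}=\Big(\frac{\sin(u/2)}{u/2}\Big)^2\ge0 .$$
On $[-1,1]$ we have $F(u)\ge(2\sin\frac12)^2>\frac12$.

**Step 3: integrate.** Put $G=\psi-\sum_jh_j\circ\varphi_j$. The measure in (4) is at most
$$2\int_BF(G/\varepsilon)\,dx=2\int_{-1}^1(1-|\tau|)\int_Be^{i(\tau/\varepsilon)G}\,dx\,d\tau .$$
For $\tau\ne0$ the inner integral is the one in (1) with $\lambda=\tau/\varepsilon$ and $f_j=e^{-i(\tau/\varepsilon)h_j}$, which is continuous of modulus $1$. It is at most $C(|\tau|/\varepsilon)^{-\delta}$ in absolute value. So the measure is at most $2C\varepsilon^\delta\int_{-1}^1|\tau|^{-\delta}d\tau=\frac{4C\varepsilon^\delta}{1-\delta}\le8C\varepsilon^\delta$. $\square$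

To refute (1) we therefore need, for every $\delta>0$, continuous $h_j$ and small $\varepsilon$ with a sublevel set of measure much larger than $\varepsilon^\delta$. The set cannot be a large ball.

**Remark 3.** For the data (2) there is an absolute constant $C_0$ such that, for all continuous $h_j$, if $|\psi-\sum_jh_j\circ\varphi_j|\le\varepsilon$ on a ball of radius $r$, then $r\le C_0\sqrt\varepsilon$. Indeed, let $\chi\ge0$ be a smooth function supported in the unit ball with $\int\chi=1$, let $a$ be the center of the ball and $\chi_r(x)=\chi((x-a)/r)$. Then $\int(h_j\circ\varphi_j)\,\Box\chi_r=0$: for $h_j\in C^2$ integrate by parts and use (3), and a continuous $h_j$ is a locally uniform limit of smooth functions. Also $\int\psi\,\Box\chi_r=2\int\chi_r=2r^3$. Hence $2r^3\le\varepsilon\int|\Box\chi_r|=\varepsilon r\int|\Box\chi|$, which is the claim.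

So the set must consist of many tiny pieces, and the values of $h_j$ on different pieces must not be tied together by smoothness. This suggests defining $h_j$ by algebra.

## 5. A derivation with $\theta_j\mapsto1/\theta_j$ and an identity with seven squares

A **derivation** on a ring of functions or numbers is an additive map $\Delta$ with $\Delta(yz)=y\,\Delta z+z\,\Delta y$. On the real field no continuous derivation other than $0$ exists (it vanishes on $\mathbb Q$), but on the ring $\mathbb Z[\theta_1,\dots,\theta_7]$, with the $\theta_j$ algebraically independent, its values at the $\theta_j$ can be prescribed freely. Algebraic independence is needed: if $\theta_1=\sqrt2$, the number $2$ is represented by the polynomials $2$ and $T_1^2$, and a rule with $\theta_1\mapsto1/\theta_1$ would give it the two derivatives $0$ and $2\theta_1\cdot\theta_1^{-1}=2$. To avoid this issue we define the map on polynomials, with real values.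

**Definition.** Let $\theta_1,\dots,\theta_7$ be nonzero reals. For $Y\in\mathbb Z[T_1,\dots,T_7]$ put
$$\Delta Y=\sum_{i=1}^7\theta_i^{-1}\,\frac{\partial Y}{\partial T_i}(\theta)\in\mathbb R .$$

It is additive, $\Delta(YZ)=Y(\theta)\,\Delta Z+Z(\theta)\,\Delta Y$, $\Delta T_j=1/\theta_j$ and $\Delta(T_j^2)=2$. For example, $\Delta(T_1T_2)=\theta_1/\theta_2+\theta_2/\theta_1$.

Why the value $1/\theta_j$? Take polynomials $P_0,P_1,P_2$ and $Y_j=P_0+T_jP_1+T_j^2P_2$. At $x=(P_0(\theta),P_1(\theta),P_2(\theta))$ we have $\varphi_j(x)=Y_j(\theta)$, and the product rule gives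
$$\Delta Y_j=\Delta P_0+\theta_j\,\Delta P_1+\theta_j^2\,\Delta P_2+\frac{P_1(\theta)}{\theta_j}+2P_2(\theta). \tag{5}$$
The unwanted term $2\theta_jP_2(\theta)\cdot\theta_j^{-1}=2P_2(\theta)$ does not depend on $j$, so it merges with $\Delta P_0$. Thus $\Delta Y_j$ is a linear combination of $1,\theta_j,\theta_j^2$ and $\theta_j^{-1}$, with coefficients independent of $j$, and the coefficient of $\theta_j^{-1}$ is $x_1$. Squaring, $(\Delta Y_j)^2$ is a combination of the seven powers $\theta_j^{-2},\theta_j^{-1},\dots,\theta_j^{4}$, and the coefficient of $\theta_j^{-2}$ is exactly $x_1^2=\psi(x)$. To isolate it we want numbers $a_j$ with $\sum_ja_j\theta_j^{-2}=1$ and $\sum_ja_j\theta_j^k=0$ for $-1\le k\le4$. These are seven linear equations, and seven forms give seven unknowns.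

**Lemma 4.** Let $\theta_1,\dots,\theta_7$ be distinct and nonzero, $w_j=\prod_{i\ne j}(\theta_j-\theta_i)^{-1}$ and $\pi=\prod_{i=1}^7\theta_i$. For all reals $x_k,x_k'$ $(k=0,1,2)$, with
$$z_j=x_0'+\theta_jx_1'+\theta_j^2x_2'+\theta_j^{-1}x_1+2x_2,$$
one has
$$x_1^2=\pi\sum_{j=1}^7w_j\theta_jz_j^2. \tag{6}$$

*Proof.* First we find the power sums of the weights. Partial fractions give $\prod_j(s-\theta_j)^{-1}=\sum_jw_j/(s-\theta_j)$. As $s\to\infty$ the left side is $O(s^{-7})$, and the right side is $\sum_{k\ge0}s^{-k-1}\sum_jw_j\theta_j^k$. So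
$$\sum_jw_j\theta_j^k=0\qquad(0\le k\le5).$$
At $s=0$ the left side is $-1/\pi$ and the right side is $-\sum_jw_j/\theta_j$, so $\sum_jw_j/\theta_j=1/\pi$.

Now write $z_j=x_1/\theta_j+g(\theta_j)$ with $g(t)=x_0'+2x_2+x_1't+x_2't^2$. Then
$$\theta_jz_j^2=\frac{x_1^2}{\theta_j}+2x_1g(\theta_j)+\theta_jg(\theta_j)^2 .$$
The last two terms are the value at $\theta_j$ of a polynomial of degree at most $5$ that is independent of $j$. Multiplying by $w_j$ and summing leaves $x_1^2/\pi$. $\square$

Here $a_j=\pi w_j\theta_j$. Two quick checks of (6): for $(P_0,P_1,P_2)=(0,1,0)$ we have $\Delta Y_j=1/\theta_j$, and the sum is $\sum_ja_j\theta_j^{-2}=1$; for $(0,0,1)$ we have $\Delta Y_j=2$, and the sum is $4\sum_ja_j=0$.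

If the $\theta_j$ are algebraically independent, the outcome is an exact identity on the dense set $\mathbb Z[\theta_1,\dots,\theta_7]^3$: there $x_1^2=\sum_ja_j(\Delta Y_j)^2$, and the $j$th term is a function of the number $\varphi_j(x)=Y_j(\theta)$ alone. But this set has measure zero, and the functions are not continuous. The next section repairs both defects at once.

## 6. Thickening finite pieces of the ring

For integers $N,H\ge1$ let $\mathcal P_N(H)$ be the set of polynomials in $\mathbb Z[T_1,\dots,T_7]$ of degree $<N$ in each variable with all coefficients of absolute value at most $H$. There are $N^7$ monomials, so $\#\mathcal P_N(H)=(2H+1)^{N^7}$. For instance, $\mathcal P_1(H)$ is the set of integers in $[-H,H]$.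

The plan is to take the points $x=P(\theta)$ with $P\in\mathcal P_N(H)^3$, scale them into a small cube, and replace each by a small cube. Then $h_j$ can be defined as a constant on a small interval around each value $Y(\theta)$, provided that values of different polynomials stay apart.

**Proposition 5.** Let $\theta_1,\dots,\theta_7$ be distinct and nonzero, let $M\ge1$ with $|\theta_j|\le M$ for all $j$, and let $0<\kappa_0\le\frac14$. Let $N,H\ge1$ be integers and $\sigma\in(0,1)$ such that
$$|R(\theta)|\ge\sigma\qquad\text{for all }0\ne R\in\mathcal P_{N+2}(6H). \tag{7}$$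
Put $X=N^7M^{7N}H$ and $\rho=\sigma/(12M^2)$. Then there are continuous $h_j:\mathbb R\to\mathbb R$ and a set $S\subset[-2\kappa_0,2\kappa_0]^3$ with
$$\Big|\psi-\sum_jh_j\circ\varphi_j\Big|\le\rho\ \text{ on }S,\qquad|S|=\Big((2H+1)^{N^7}\cdot\frac{2\rho\kappa_0}{X}\Big)^3. \tag{8}$$

*Proof.* Let $\kappa=\kappa_0/X$. For $P=(P_0,P_1,P_2)\in\mathcal P_N(H)^3$ write $P(\theta)=(P_0(\theta),P_1(\theta),P_2(\theta))$, and put
$$S=\{\kappa(P(\theta)+u):\ P\in\mathcal P_N(H)^3,\ u\in[-\rho,\rho]^3\}.$$

**Step 1: location and measure of $S$.** Each $P_k$ has at most $N^7$ terms, each of size at most $HM^{7N}$ at $\theta$, so $|P_k(\theta)|\le X$. Since $\rho\le1\le X$, the coordinates of points of $S$ are at most $\kappa\cdot2X=2\kappa_0$. If $P\ne\tilde P$, then some difference $P_k-\tilde P_k$ is a nonzero element of $\mathcal P_N(2H)\subset\mathcal P_{N+2}(6H)$, so by (7) $|P_k(\theta)-\tilde P_k(\theta)|\ge\sigma>2\rho$. Hence the cubes $\kappa(P(\theta)+[-\rho,\rho]^3)$ are pairwise disjoint. There are $(2H+1)^{3N^7}$ of them, each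 of volume $(2\kappa\rho)^3$. This is the measure in (8).

**Step 2: definition of $h_j$.** Let
$$\mathcal Y_j=\{P_0+T_jP_1+T_j^2P_2:\ P_k\in\mathcal P_N(H)\}\subset\mathcal P_{N+2}(3H).$$
This inclusion is the reason for $N+2$ in (7): multiplication by $T_j^2$ raises the degree by two. If $Y\ne\tilde Y$ in $\mathcal Y_j$, then $Y-\tilde Y$ is a nonzero element of $\mathcal P_{N+2}(6H)$, so $|Y(\theta)-\tilde Y(\theta)|\ge\sigma$. Therefore the finitely many intervals
$$I_Y=\Big[\kappa\Big(Y(\theta)-\frac\sigma4\Big),\ \kappa\Big(Y(\theta)+\frac\sigma4\Big)\Big],\qquad Y\in\mathcal Y_j,$$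
are pairwise disjoint. Let $h_j$ be the constant $\kappa^2\pi w_j\theta_j(\Delta Y)^2$ on $I_Y$, and extend it continuously to $\mathbb R$, for instance piecewise linearly. There is no ambiguity, because $\Delta Y$ depends only on the polynomial $Y$, and the interval determines $Y$.

**Step 3: verification on $S$.** Let $x=\kappa(P(\theta)+u)\in S$ and $Y_j=P_0+T_jP_1+T_j^2P_2\in\mathcal Y_j$. Then $\varphi_j(x)=\kappa(Y_j(\theta)+\varphi_j(u))$, and $|\varphi_j(u)|\le(1+M+M^2)\rho\le3M^2\rho=\sigma/4$. So $\varphi_j(x)\in I_{Y_j}$ and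
$$h_j(\varphi_j(x))=\kappa^2\pi w_j\theta_j(\Delta Y_j)^2 .$$
By (5), $\Delta Y_j$ is the number $z_j$ of Lemma 4 for $x_k=P_k(\theta)$ and $x_k'=\Delta P_k$. So (6) gives $\sum_jh_j(\varphi_j(x))=\kappa^2P_1(\theta)^2$. Since $\psi(x)=\kappa^2(P_1(\theta)+u_1)^2$,
$$\Big|\psi(x)-\sum_jh_j(\varphi_j(x))\Big|=\kappa^2|2P_1(\theta)u_1+u_1^2|\le\kappa^2\rho(2X+\rho)\le3\kappa^2X\rho=\frac{3\kappa_0^2\rho}{X}\le\rho.\qquad\square$$

## 7. Why the degree must tend to infinity

Put $L=N+2$. How large can $\sigma$ in (7) be? The $(6H+1)^{L^7}$ polynomials of $\mathcal P_L(3H)$ take values at $\theta$ in an interval of length $6L^7M^{7L}H$. So two of them have values within $6L^7M^{7L}H/((6H+1)^{L^7}-1)$ of each other, and their difference is a nonzero element of $\mathcal P_L(6H)$. Hence $\sigma$ cannot exceed a constant (depending on $L$ and $M$) times $H^{1-L^7}$.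

Suppose we come close to this, say $\sigma=H^{-L^7-1}$ with $H$ huge compared with constants depending on $N$. By (8), up to such constants, $|S|$ is $\big(H^{N^7}\cdot H^{-L^7-1}\cdot H^{-1}\big)^3$, while $\rho$ is $H^{-L^7-1}$. So $|S|$ is about $\rho^{\gamma}$ with
$$\gamma=\frac{3(L^7-N^7+2)}{L^7+1}.$$
With $N=1$, when the $P_k$ are integers, $\gamma=3$. This is a fixed power of $\rho$ and contradicts nothing. The gain comes from $N\to\infty$: then $L^7-N^7=(N+2)^7-N^7=O(N^6)$, so $\gamma\to0$. The product rule costs two degrees, and this cost becomes negligible when the degree is large. It remains to find $\theta$ for which $\sigma$ is nearly optimal, for every $N$. We do this in two ways: by an explicit construction, and for almost every $\theta$.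

## 8. Explicit numbers with almost optimal lower bounds

The numbers will be $\theta_j=j+{}$(a very sparse sum). At a stage with parameter $L$ and a huge number $b$, the tail of $\theta_j$ will have size about $b^{-L^{j-1}}$. A monomial $\tau^\alpha$ in the seven tails, with exponents $\alpha_j<L$, then has size about $b^{-e(\alpha)}$ with $e(\alpha)=\sum_j\alpha_jL^{j-1}$. Since the $\alpha_j$ are the base-$L$ digits of $e(\alpha)$, different monomials have different sizes, and one of them dominates. (For $L=3$ and $\alpha=(2,1,0,0,0,0,0)$, $e(\alpha)=2+3=5$.)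

**Construction.** For $i\ge1$ let $L_i=i+2$. Put $Q_1=1$ and $Q_i=b_{i-1}^{L_{i-1}^6}$ for $i\ge2$, and
$$W_i=12L_i^{14}\,32^{7L_i}\,Q_i^{7L_i}.$$
Let $b_i$ be the least power of two with
$$b_i\ge W_i\big(1+(2W_i)^{L_i^7}\big)\quad\text{and, for }i\ge2,\quad b_i\ge2b_{i-1}. \tag{9}$$
(Any power of two satisfying (9) would do.) Since $Q_i$ and $W_i$ depend only on $b_{i-1}$, this is a valid recursion. Define
$$\theta_j=j+\sum_{i\ge1}b_i^{-L_i^{\,j-1}},\qquad1\le j\le7. \tag{10}$$
Since $b_{l+1}\ge2b_l$ and $L_{l+1}>L_l$,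
$$b_{l+1}^{L_{l+1}^{j-1}}\ge(2b_l)^{L_l^{j-1}}\ge2\,b_l^{L_l^{j-1}},$$
so the terms in (10) at least halve at each step. With $b_1\ge4$ this gives $\theta_j\in(j,j+\frac12]$. So the $\theta_j$ are distinct and nonzero, and $M=8$ is admissible in Proposition 5.

**Lemma 6.** For each $i\ge1$ put $N=i$, $L=L_i=N+2$, $H=\lfloor b_i/W_i\rfloor$ and $M=8$. Then
$$H\ge24M^2N^7M^{7N}\qquad\text{and}\qquad|R(\theta)|\ge H^{-L^7-1}\quad\text{for all }0\ne R\in\mathcal P_L(6H).$$

*Proof.* Write $b=b_i$, $Q=Q_i$, $W=W_i$.

**Step 1: split $\theta_j$ into a rational part and a tail.** Let $r_j=j+\sum_{l<i}b_l^{-L_l^{j-1}}$ and $\tau_j=\theta_j-r_j$. For $l<i$ the number $b_l^{L_l^{j-1}}$ is a power of two not exceeding $b_{i-1}^{L_{i-1}^6}=Q$, so it divides $Q$, and $Qr_j\in\mathbb Z$. (For $i=1$, $r_j=j$ and $Q=1$.) The tail starts with the term $\beta_j=b^{-L^{j-1}}$, and its terms at least halve, so $\tau_j\in[\beta_j,2\beta_j]$.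

**Step 2: expand at $r$.** Let $0\ne R\in\mathcal P_L(6H)$. By Taylor's formula
$$R(\theta)=\sum_{\alpha\in\{0,\dots,L-1\}^7}R_\alpha\tau^\alpha,\qquad R_\alpha=\frac1{\alpha!}\partial^\alpha R(r).$$
The following facts hold.

- The $R_\alpha$ are not all zero, since they are the coefficients of the nonzero polynomial $R(r+T)$.
- $Q^{7L}R_\alpha\in\mathbb Z$, since $\frac1{\alpha!}\partial^\alpha R$ has integer coefficients and total degree at most $7L$. So $|R_\alpha|\ge Q^{-7L}$ whenever $R_\alpha\ne0$.
- $|R_\alpha|\le6H\cdot L^7\cdot2^{7L}\cdot8^{7L}$. Indeed $R_\alpha$ is a sum of at most $L^7$ terms of the form (coefficient of $T^\beta$) $\cdot\binom\beta\alpha r^{\beta-\alpha}$, with $\binom\beta\alpha\le2^{7L}$ and $1\le r_j\le8$.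
- The map $e(\alpha)=\sum_j\alpha_jL^{j-1}$ is injective from $\{0,\dots,L-1\}^7$ into $\{0,\dots,L^7-1\}$, and $b^{-e(\alpha)}\le\tau^\alpha\le2^{7L}b^{-e(\alpha)}$ by Step 1.

**Step 3: one term dominates.** Among the $\alpha$ with $R_\alpha\ne0$ let $\alpha^*$ minimize $e$, and let $e^*=e(\alpha^*)$. All other $\alpha$ with $R_\alpha\ne0$ have $e(\alpha)\ge e^*+1$. Hence
$$|R(\theta)|\ge Q^{-7L}b^{-e^*}-L^7\cdot6HL^7\,16^{7L}\,2^{7L}\,b^{-e^*-1}.$$
By the definition of $W$ and $HW\le b$, we have $6HL^{14}32^{7L}=\frac12HWQ^{-7L}\le\frac12bQ^{-7L}$. So the subtracted term is at most half of the first one, and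
$$|R(\theta)|\ge\tfrac12Q^{-7L}b^{-e^*}.$$

**Step 4: rewrite in terms of $H$.** By (9), $b/W\ge1+(2W)^{L^7}$, so $H\ge(2W)^{L^7}$. In particular $H\ge1$ and $b<W(H+1)\le2WH$. Also $e^*\le L^7-1$, and $\frac12Q^{-7L}\ge(2W)^{-1}$. Therefore
$$|R(\theta)|\ge(2W)^{-1}(2WH)^{-(L^7-1)}=(2W)^{-L^7}H^{-L^7+1}\ge H^{-2}H^{-L^7+1}=H^{-L^7-1},$$
where we used $H^2\ge H\ge(2W)^{L^7}$. Finally,
$$H\ge W\ge12L^{14}32^{7L}\ge24\cdot64\,N^7\,8^{7N},$$
because $L^{14}\ge N^7$ and $32^{7L}\ge32^{14}\cdot8^{7N}\ge128\cdot8^{7N}$. $\square$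

## 9. Proof of Theorem A

Let $\theta$ be given by (10). The hypothesis of the conjecture was checked in (3). Suppose (1) holds for some $\delta$ and $C$, and take $\delta\in(0,\frac12]$ and $C$ as in Lemma 2.

**Step 1: insert the construction.** For $N\ge1$ let $H=H_N$ be as in Lemma 6 with $i=N$. Put $L=N+2$, $\sigma=H^{-L^7-1}<1$, $\kappa_0=\frac14$, $M=8$. Lemma 6 gives (7), so Proposition 5 applies. The set $S$ lies in $[-\frac12,\frac12]^3\subset B$ and in the sublevel set of (4) with $\varepsilon=\rho\le\sigma$. Hence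
$$\Big(H^{N^7}\frac{\rho}{2X}\Big)^3\le|S|\le8C\rho^\delta\le8C\,H^{-\delta(L^7+1)}. \tag{11}$$

**Step 2: bound the left side from below.** Since $H\ge24M^2N^7M^{7N}$,
$$H^{N^7}\frac\rho{2X}=\frac{H^{N^7}\,H^{-L^7-1}}{24M^2N^7M^{7N}\,H}\ge H^{-(L^7-N^7+3)} .$$

**Step 3: let $N\to\infty$.** Combining the two,
$$H_N^{\,\delta(L^7+1)-3(L^7-N^7+3)}\le8C\qquad\text{for all }N\ge1 .$$
Since $L^7-N^7=(N+2)^7-N^7=O(N^6)$ while $\delta(L^7+1)\ge\delta N^7$, the exponent tends to $+\infty$. Since $H_N\to\infty$ by Lemma 6, the left side tends to infinity, a contradiction. $\blacksquare$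

**Uniform sublevel estimates.** For these data, and any $\delta>0$ and $C<\infty$, the estimate $|\{x\in B:|\psi-\sum_jh_j\circ\varphi_j|\le\varepsilon\}|\le C\varepsilon^\delta$, uniform in $\varepsilon\in(0,1]$ and in continuous $h_j$, also fails, although the hypotheses of the conjecture hold. Indeed, the proof above used (1) only through such an estimate, and Steps 1–3 work for any $\delta>0$.

## 10. Almost every $\theta$, every large $\lambda$

Theorem A says that no inequality (1) holds. It gives no information at a given $\lambda$, since the values $H_N$ are extremely sparse. For Theorem B we need (7) for all $H$, and a way to transfer a sublevel bound at level $1/\lambda$ to the integral at the frequency $\lambda$ itself.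

### 10.1. The Diophantine input

We quote Theorem A of Kleinbock–Margulis, *Flows on homogeneous spaces and Diophantine approximation on manifolds*, Ann. of Math. 148 (1998), 339–360, without proof. Suppose $f=(f_1,\dots,f_n)$ is real analytic on a connected open set $U\subset\mathbb R^d$, and $1,f_1,\dots,f_n$ are linearly independent over $\mathbb R$. Then for a.e. $\theta\in U$ and every $\eta>0$, the inequality $|p+q\cdot f(\theta)|\le\|q\|^{-n-\eta}$ has a solution $p\in\mathbb Z$ for only finitely many $q\in\mathbb Z^n\setminus\{0\}$. We use the maximum norm. The choice of norm does not matter, since two norms differ by a bounded factor, which is absorbed by halving $\eta$ for all but finitely many $q$.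

**Lemma 7.** For a.e. $\theta\in\mathbb R^7$ the $\theta_j$ are distinct and nonzero, and for every $L\ge3$ there is $c_L\in(0,1)$ with
$$|R(\theta)|\ge c_L(6H)^{-L^7}\qquad\text{for all integers }H\ge1\text{ and all }0\ne R\in\mathcal P_L(6H). \tag{12}$$

*Proof.* Apply the theorem on $\mathbb R^7$ with $f$ the list of all monomials $T^\alpha$, $0\ne\alpha\in\{0,\dots,L-1\}^7$, so $n=L^7-1$, and with $\eta=1$. Together with $1$ these are linearly independent. Discard a null set for each of the countably many $L$. Discard also the zero sets of all nonzero integer polynomials, a countable union of null sets. Then the $\theta_j$ are distinct and nonzero and annihilated by no nonzero integer polynomial.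

Fix such a $\theta$ and $L$, and write $R(\theta)=p+q\cdot f(\theta)$ with $\|q\|\le6H$. If $q=0$, then $|R(\theta)|=|p|\ge1$. If $q\ne0$ is not one of the finitely many exceptional vectors, then $|R(\theta)|>\|q\|^{-n-1}\ge(6H)^{-L^7}$. If $q$ is exceptional, then $|R(\theta)|\ge\min_{p\in\mathbb Z}|p+q\cdot f(\theta)|$. This minimum is attained and is positive, since no nonzero integer polynomial vanishes at $\theta$. Let $c_L$ be the minimum of $\frac12$ and these finitely many positive numbers. $\square$

From now on fix $\theta$ as in Lemma 7 and a closed ball $\bar B$ with center $a$ and positive radius, and put $M=1+\max_j|\theta_j|$.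

### 10.2. A scale-invariant version of the supremum

To compare different frequencies we replace the ball by a set whose indicator is a product of functions of the $\varphi_j$. For $r_0>0$ let
$$E=\{x\in\mathbb R^3:\ |\varphi_j(x)|\le r_0,\ j=1,2,3\}.$$
By Vandermonde $\varphi_1,\varphi_2,\varphi_3$ are independent, so $E$ is a bounded parallelepiped. Fix $r_0$ so small that $|E|\le1$ and $a+E\subset\bar B$. For real $\lambda$ let $\Lambda(\lambda)$ be the supremum of $\big|\int_Ee^{i\lambda\psi}\prod_{j=1}^7f_j(\varphi_j(x))\,dx\big|$ over measurable $f_j$ with $|f_j|\le1$. (The $f_j\circ\varphi_j$ are measurable, since preimages of null sets under nonzero linear forms are null.) Clearly $\Lambda(\lambda)\le|E|\le1$.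

**(a) The supremum in Theorem B, for the ball $\bar B$, is at least $\Lambda(\lambda)$.** Let $f_j$ be admissible for $\Lambda(\lambda)$. Write $x_1=\sum_{j\le3}c_j\varphi_j(x)$ and put
$$g_j(t)=f_j(t-\varphi_j(a))\,\mathbf 1_{|t-\varphi_j(a)|\le r_0}\,e^{-2i\lambda a_1c_j(t-\varphi_j(a))}\ (j\le3),\qquad g_j(t)=f_j(t-\varphi_j(a))\ (j\ge4).$$
For $y=a+x$ we have $\varphi_j(y)-\varphi_j(a)=\varphi_j(x)$, so $\prod_jg_j(\varphi_j(y))=\mathbf 1_E(x)e^{-2i\lambda a_1x_1}\prod_jf_j(\varphi_j(x))$. Since $\psi(y)=x_1^2+2a_1x_1+a_1^2$ and $a+E\subset\bar B$,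
$$\int_{\bar B}e^{i\lambda\psi}\prod_jg_j(\varphi_j(y))\,dy=e^{i\lambda a_1^2}\int_Ee^{i\lambda\psi}\prod_jf_j(\varphi_j(x))\,dx .$$
The $g_j$ are measurable and bounded by $1$. By Lusin's theorem there are continuous $g_j^{(k)}$ with $|g_j^{(k)}|\le1$ and $g_j^{(k)}\to g_j$ a.e. as $k\to\infty$. Then $g_j^{(k)}\circ\varphi_j\to g_j\circ\varphi_j$ a.e., because the preimage of a null set under $\varphi_j$ is null. By dominated convergence the integrals converge, which proves (a).

**(b) $\Lambda(-\lambda)=\Lambda(\lambda)$.** Take complex conjugates.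

**(c) $\Lambda(\lambda)\ge(\mu/\lambda)^{3/2}\Lambda(\mu)$ for $0<\mu\le\lambda$.** Let $s=(\mu/\lambda)^{1/2}\le1$, so $sE\subset E$. Given $f_j$, use $f_j(t/s)\mathbf 1_{|t|\le sr_0}$ for $j\le3$ and $f_j(t/s)$ for $j\ge4$ as test functions for $\Lambda(\lambda)$. The integral becomes
$$\int_{sE}e^{i\lambda\psi(x)}\prod_jf_j(\varphi_j(x/s))\,dx=s^3\int_Ee^{i\lambda s^2\psi(y)}\prod_jf_j(\varphi_j(y))\,dy,$$
because $\psi$ is homogeneous of degree $2$. Taking suprema gives $\Lambda(\lambda)\ge s^3\Lambda(\mu)$.

### 10.3. Large sublevel sets make $\Lambda(\lambda)$ large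

**Lemma 8.** Let $\lambda\ge1$, let $h_j:\mathbb R\to\mathbb R$ be continuous, $G=\psi-\sum_jh_j\circ\varphi_j$, and $S_{1/\lambda}=\{x\in E:|G(x)|\le1/\lambda\}$. Then
$$\Lambda(\lambda)\ge\big(|S_{1/\lambda}|/12\big)^{3/2}. \tag{13}$$

*Proof.* Put $A=\Lambda(\lambda)\le1$. As in Lemma 2, with $\varepsilon=1/\lambda$ and $E$ in place of $B$,
$$|S_{1/\lambda}|\le2\int_{-1}^1(1-|\tau|)\Big|\int_Ee^{i\tau\lambda G}\,dx\Big|\,d\tau .$$
For $\tau\ne0$ the inner integral is at most $\Lambda(\tau\lambda)=\Lambda(|\tau|\lambda)$ by (b), and $\Lambda(|\tau|\lambda)\le|\tau|^{-3/2}A$ by (c) with $\mu=|\tau|\lambda$. It is also at most $1$. If $A=0$, we get $|S_{1/\lambda}|=0$ and (13) holds. Otherwise split at $|\tau|=A^{2/3}$: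
$$|S_{1/\lambda}|\le4\Big(\int_0^{A^{2/3}}d\tau+A\int_{A^{2/3}}^1\tau^{-3/2}\,d\tau\Big)\le4\big(A^{2/3}+2A\cdot A^{-1/3}\big)=12A^{2/3}.\qquad\square$$

### 10.4. Proof of Theorem B

Fix $N\ge1$, put $L=N+2$ and $\kappa_0=\min\big(\frac14,\frac{r_0}{6M^2}\big)$. Below, $c>0$ denotes constants, possibly different at each occurrence, that depend only on $N,\theta,r_0$.

**Step 1: a sublevel set for each $H$.** On $[-2\kappa_0,2\kappa_0]^3$ we have $|\varphi_j|\le3M^2\cdot2\kappa_0\le r_0$, so the set $S$ of Proposition 5 lies in $E$. By (12), condition (7) holds with $\sigma_H=c_L(6H)^{-L^7}$ for every $H\ge1$. Put $\rho_H=\sigma_H/(12M^2)$, a constant times $H^{-L^7}$. Proposition 5 gives continuous $h_j$ whose $\rho_H$-sublevel set in $E$ has measure at least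
$$\Big(H^{N^7}\,\frac{2\rho_H\kappa_0}{N^7M^{7N}H}\Big)^3=c\,\big(H^{N^7-1}\rho_H\big)^3=c\,\rho_H^{\,3(1-(N^7-1)/L^7)} .$$

**Step 2: choose $H$ for a given $\lambda$.** Let $\lambda\ge1$, and let $H$ be the least positive integer with $\rho_H\le1/\lambda$. If $H\ge2$, then $\rho_{H-1}>1/\lambda$ and $\rho_H=\big(\frac{H-1}H\big)^{L^7}\rho_{H-1}\ge2^{-L^7}\lambda^{-1}$. If $H=1$, then $\rho_H=\rho_1\ge\rho_1\lambda^{-1}$. In both cases $c\lambda^{-1}\le\rho_H\le\lambda^{-1}$, so for suitable $h_j$
$$|S_{1/\lambda}|\ge c\,\lambda^{-3(1-(N^7-1)/L^7)} .$$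

**Step 3: conclude.** By (13),
$$\Lambda(\lambda)\ge c\,\lambda^{-\gamma_N},\qquad\gamma_N=\frac92\Big(1-\frac{N^7-1}{(N+2)^7}\Big).$$
Since $\gamma_N\to0$ as $N\to\infty$, for a given $\delta>0$ we may fix $N$ with $\gamma_N\le\delta$. Then $\Lambda(\lambda)\ge c\lambda^{-\delta}$ for all $\lambda\ge1$. By (a) the supremum in Theorem B is at least $c\lambda^{-\delta}$, and by (b) the same holds for $\lambda\le-1$ with $|\lambda|$ in place of $\lambda$. $\blacksquare$

## 11. Higher dimensions, more forms, larger $d_j$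

We now prove Theorem C. Let $D\ge3$, $|J|\ge7$ and $d_j\ge1$. Take seven of the indices to be $1,\dots,7$, let $\theta_1,\dots,\theta_7$ be the numbers (10), and let the remaining $\theta_j$ be further distinct reals. Write $x=(x_0,x_1,x_2,x'')\in\mathbb R^3\times\mathbb R^{D-3}$, let $B$ be the closed unit ball of $\mathbb R^D$, and set
$$\varphi_j(x)=(x_0+\theta_jx_1+\theta_j^2x_2,\,0,\dots,0)\in\mathbb R^{d_j},\qquad\psi(x)=x_1^2 .$$

**Step 1: the hypothesis.** Suppose $\psi=\sum_jh_j\circ\varphi_j$ on a nonempty open set, with $h_j$ real analytic near the image. Then $h_j\circ\varphi_j=\tilde h_j(x_0+\theta_jx_1+\theta_j^2x_2)$ with $\tilde h_j(t)=h_j(t,0,\dots,0)$. Applying $\Box=\partial_1^2-\partial_0\partial_2$ annihilates each term on the right, as in (3), and gives $2=0$. So the hypothesis of the conjecture holds.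

**Step 2: a sublevel set in $\mathbb R^D$.** Suppose (1) holds. Lemma 2 was proved for arbitrary data, so it gives (4) with some $\delta\in(0,\frac12]$ and $C$. For $N\ge1$ let $S$ and $h_1,\dots,h_7$ be as in the proof of Theorem A. View $h_j$ for $j\le7$ as a function of the first coordinate of $\mathbb R^{d_j}$, and put $h_j=0$ for the other $j$. The set $S$ lies in the ball of radius $\frac{\sqrt3}2$ of $\mathbb R^3$, and $\frac34+(0.4)^2<1$, so $S\times\{|x''|\le0.4\}\subset B$. On this set $|\psi-\sum_jh_j\circ\varphi_j|\le\rho$. Its measure is $c_D|S|$, where $c_D>0$ is the volume of the ball of radius $0.4$ in $\mathbb R^{D-3}$ (and $c_3=1$), independent of $N$.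

**Step 3: the contradiction.** Now (11) holds with $8C$ replaced by $8C/c_D$, and Steps 2 and 3 of Section 9 apply without change. So (1) fails. $\blacksquare$
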